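# Bounded representations of Hecke algebras whose cells are not regular

## 1. Dimension one: a bounded weight and a finite automaton

Throughout, $(W,S)$ is a Coxeter system with $S$ finite, $\ell$ is its length function, $m_{st}$ is the order of $st$, and $1_W$ is the identity of $W$ (the symbol $1$ will later name a generator). A word $s_1\cdots s_k$ over $S$ is reduced if the element it represents has length $k$.

**Definition (weight function).** A weight function is a map $\psi:W\to\mathbb R$ with $\psi(xy)=\psi(x)+\psi(y)$ whenever $\ell(xy)=\ell(x)+\ell(y)$. We only use $\psi:W\to\mathbb Z_{\ge0}$ with $\psi(s)>0$ for all $s\in S$.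

So $\psi(x)$ is the sum of the $\psi(s_p)$ over any reduced word of $x$. If $m_{st}=3$, then $sts=tst$ gives $2\psi(s)+\psi(t)=\psi(s)+2\psi(t)$, so $\psi(s)=\psi(t)$. The same argument with the two reduced words of the longest element of $\langle s,t\rangle$ gives $\psi(s)=\psi(t)$ whenever $m_{st}$ is odd. On the infinite dihedral group $D_\infty$ the two values are free.

**Definition (weighted Hecke algebra).** $H=H(W,S,\psi)$ is the algebra over $\mathsf R=\mathbb Z[\mathsf q,\mathsf q^{-1}]$ with basis $\{T_x\mid x\in W\}$ and relations
$$T_xT_s=\begin{cases}T_{xs}&\text{if }\ell(xs)=\ell(x)+1,\\ T_{xs}+(\mathsf q^{\psi(s)}-\mathsf q^{-\psi(s)})T_x&\text{if }\ell(xs)=\ell(x)-1.\end{cases}$$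

A representation $\pi$ is an $H$-module of finite rank with a fixed finite basis. The entries of $\pi(T_x)$ are Laurent polynomials in $\mathsf q$ over some commutative ring $k\supseteq\mathbb Z$; the degree of an entry is the largest exponent of $\mathsf q$ in it ($-\infty$ for the zero entry). Matrices satisfy $\pi(hh')=\pi(h)\pi(h')$.

**Definition (bounded representation, bound, cell).** $\pi$ is bounded if the degrees of all entries of all $\pi(T_x)$, $x\in W$, are bounded above. The least upper bound of these degrees is the bound $\mathbf b(\pi)$. The cell recognized by $\pi$ is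
$$\Gamma(\pi)=\{x\in W:\text{ some entry of }\pi(T_x)\text{ has degree }\mathbf b(\pi)\}.$$

**Definition (regular set).** $\Gamma\subseteq W$ is a regular set if the language of all reduced words of elements of $\Gamma$ is a regular language over the alphabet $S$, that is, is accepted by a finite automaton.

We use the following textbook facts.

* (F1) $H$ is presented by the generators $T_s$, the quadratic relations $(T_s-\mathsf q^{\psi(s)})(T_s+\mathsf q^{-\psi(s)})=0$, and the braid relations for $m_{st}<\infty$; moreover $T_x=T_{s_1}\cdots T_{s_k}$ for every reduced word $s_1\cdots s_k$ of $x$ (Lusztig, *Hecke algebras with unequal parameters*).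
* (F2) Tits: a non-reduced word can be transformed by braid moves into a word containing some $ss$; two reduced words of one element are related by braid moves.
* (F3) For $x\in W$ let $\mathrm{cone}(x)=\{y\in W:\ell(xy)=\ell(x)+\ell(y)\}$. There are only finitely many different cones (Brink–Howlett, Math. Ann. 296 (1993)).
* (F4) Myhill–Nerode: call words $u,u'$ separated by $v$ if exactly one of $uv,u'v$ lies in $\mathcal L$. If infinitely many words are pairwise separated, $\mathcal L$ is not regular.

Cones can be updated letter by letter. Let $c=\mathrm{cone}(x)$ and $s\in S$. Then $s\in c$ means exactly that $xs$ is longer than $x$, and in that case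
$$\mathrm{cone}(xs)=\{y:\ell(sy)=\ell(y)+1,\ sy\in c\}=:c\cdot s. \tag{1}$$
Indeed, if $\ell(xsy)=\ell(x)+1+\ell(y)$, then $\ell(xsy)\le\ell(x)+\ell(sy)\le\ell(x)+1+\ell(y)$ forces equality throughout, so $\ell(sy)=\ell(y)+1$ and $sy\in c$; the converse is immediate. So $c\cdot s$ depends only on $c$ and $s$. Also, $\mathrm{cone}(x)=W$ only for $x=1_W$, because $x^{-1}\in\mathrm{cone}(x)$ means $0=2\ell(x)$. For $D_\infty=\langle 1,2\rangle$ there are three cones: $W$, the set $c_1$ of elements with no reduced word starting in $1$ (the cone of every element whose reduced word ends in $1$), and likewise $c_2$.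

**Proposition 1.** Let $k\supseteq\mathbb Z$ be an integral domain and $\pi$ a bounded $1$-dimensional representation of $H$ with entries in $k[\mathsf q^{\pm1}]$. Then $\Gamma(\pi)$ is regular.

*Proof.* Since $k[\mathsf q^{\pm1}]$ is a domain, the quadratic relation gives $\pi(T_s)\in\{\mathsf q^{\psi(s)},-\mathsf q^{-\psi(s)}\}$. Hence $\pi(T_x)=\pm\mathsf q^{\varphi(x)}$ with $\varphi(x)\in\mathbb Z$ and $\varphi(xy)=\varphi(x)+\varphi(y)$ whenever lengths add. Boundedness means $\varphi\le b:=\mathbf b(\pi)$, and $\Gamma(\pi)=\{x:\varphi(x)=b\}$.

For a cone $c$ let $m(c)=\max\{\varphi(x):\mathrm{cone}(x)=c\}$; the maximum exists because $\varphi$ is integer valued and bounded above. Suppose $uv$ is a reduced word of an element of $\Gamma(\pi)$, and let $c=\mathrm{cone}(u)$. Choose $x_0$ with $\mathrm{cone}(x_0)=c$ and $\varphi(x_0)=m(c)$. Then $v\in\mathrm{cone}(x_0)$, so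
$$m(c)+\varphi(v)=\varphi(x_0v)\le b=\varphi(u)+\varphi(v),$$
and therefore $\varphi(u)=m(c)$. Every prefix of a word that reaches $b$ has the largest value its cone allows.

So take as states the cones and one failure state, start at $W=\mathrm{cone}(1_W)$ (where $m(W)=\varphi(1_W)=0$), let $s$ lead from $c$ to $c\cdot s$ if $s\in c$ and $m(c)+\varphi(s)=m(c\cdot s)$, and to failure otherwise, and accept in the cones with $m(c)=b$. A word that does not fail is reduced and has value $m(c)$ at its state $c$, so accepted words are reduced words of elements of $\Gamma(\pi)$; conversely, by the preceding paragraph, all reduced words of elements of $\Gamma(\pi)$ are accepted. By (F3) the automaton is finite. $\square$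

**Example.** Let $W=D_\infty=\langle1,2\rangle$, $\psi=\ell$, $\pi(T_1)=\mathsf q$, $\pi(T_2)=-\mathsf q^{-1}$. In a reduced word the letters alternate, so $\varphi\le1$ and $\mathbf b(\pi)=1$. Here $m(W)=0$, $m(c_1)=1$, $m(c_2)=0$ (reached by $12$, not by $2$). The automaton allows $W\xrightarrow{1}c_1\xrightarrow{2}c_2\xrightarrow{1}c_1$ and accepts in $c_1$: the language is $1(21)^*$. By contrast $\pi(T_1)=\pi(T_2)=\mathsf q$ is not bounded, and $\pi(T_1)=\pi(T_2)=-\mathsf q^{-1}$ has bound $0$ and cell $\{1_W\}$.

Now let the dimension be arbitrary. The question, from J. Guilhot, E. Little, J. Parkinson, "Bounded weight functions on regular languages and groups", arXiv:2510.17061 (2025), is: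

> Is $\Gamma(\pi)$ a regular set for every Coxeter system with $S$ finite, every weight function $\psi$ as above, and every finite-dimensional bounded representation $\pi$ of $H(W,S,\psi)$?

The answer is no. Theorem 7 gives a counterexample with three generators, all weights $1$, and dimension $4$. Before we construct it, we see how far the automaton of Proposition 1 can be carried.

## 2. Leading matrices form a rational series

In dimension one a state stored a cone and, implicitly, one number, and the leading coefficient was always $0$ or $\pm1$. In dimension $d$ the corresponding data are matrices.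

Let $\pi$ be bounded with entries in $k[\mathsf q^{\pm1}]$, of dimension $d\ge1$, and $b=\mathbf b(\pi)$. For a word $w\in S^*$ let $f(w)\in M_d(k)$ be the coefficient of $\mathsf q^b$ in $\pi(T_w)$ if $w$ is reduced, and $f(w)=0$ otherwise. The language of reduced words of $\Gamma(\pi)$ is $\{w:f(w)\neq0\}$.

A series on words is called rational if it is computed by a matrix product $\lambda\mu(w)\gamma$, with $\mu$ multiplicative in $w$. For example, the number $|w|_x$ of letters $x$ in $w$ is $\lambda\mu(w)\gamma$ with
$$\lambda=(1\ \ 0),\quad \gamma=\begin{pmatrix}0\\1\end{pmatrix},\quad \mu(x)=\begin{pmatrix}1&1\\0&1\end{pmatrix},\quad \mu(s)=\begin{pmatrix}1&0\\0&1\end{pmatrix}\ (s\ne x).$$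

**Theorem 2.** (i) For every $(W,S,\psi)$ and every bounded $\pi$, $f$ is a rational series: there are a finitely generated subring $k_0\subseteq k$, an integer $N$, a monoid morphism $\mu:S^*\to M_N(k_0)$ and matrices $\lambda\in k_0^{d\times N}$, $\gamma\in k_0^{N\times d}$ with $f(w)=\lambda\mu(w)\gamma$ for all $w\in S^*$.

(ii) If the set of leading matrices $\{f(w)\}$ is finite, then $\Gamma(\pi)$ is regular.

*Proof.* **Step 1: a Noetherian home for all matrices.** This step makes the data for each cone finitely generated. Let $k_0$ be the subring of $k$ generated by the finitely many coefficients of the entries of the $\pi(T_s)$, $s\in S$. It is a finitely generated ring, so $k_0$ and $A=k_0[\mathsf q^{-1}]$ are Noetherian. All $\pi(T_x)$ are products of matrices $\pi(T_s)$ and have degree at most $b$, so their rows lie in $\mathsf q^bA^d$. For a cone $c$ let $L_c\subseteq\mathsf q^bA^d$ be the $A$-span of all rows of all $\pi(T_x)$ with $\mathrm{cone}(x)=c$. As a submodule of a finitely generated module over a Noetherian ring, $L_c$ is finitely generated.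

**Step 2: pass to leading terms.** The purpose is to replace $L_c$ by a module that still sees the coefficient of $\mathsf q^b$ but no longer involves $\mathsf q$. If $s\in c$ and $\mathrm{cone}(x)=c$, then $\pi(T_x)\pi(T_s)=\pi(T_{xs})$ and $\mathrm{cone}(xs)=c\cdot s$ by (1). Right multiplication by $\pi(T_s)$ is $A$-linear, so $L_c\,\pi(T_s)\subseteq L_{c\cdot s}$. Put $\bar L_c=L_c/\mathsf q^{-1}L_c$, a finitely generated module over $A/\mathsf q^{-1}A=k_0$. Right multiplication by $\pi(T_s)$ induces a $k_0$-linear map $\bar L_c\to\bar L_{c\cdot s}$. The map "coefficient of $\mathsf q^b$" from $\mathsf q^bA^d$ to $k_0^d$ kills $\mathsf q^{-1}L_c\subseteq\mathsf q^{b-1}A^d$, so it induces $\kappa:\bar L_c\to k_0^d$.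

**Step 3: read a word.** This step writes $f$ as a product of linear maps. Let $\bar L=\bigoplus_c\bar L_c$, a finite sum by (F3), and extend $\kappa$ linearly to $\bar L$. Let $\tau_s:\bar L\to\bar L$ be the map of Step 2 on $\bar L_c$ if $s\in c$, and $0$ on $\bar L_c$ if $s\notin c$. The $i$-th unit row is a row of $\pi(T_{1_W})=\mathrm{id}$, so it has a class $\bar e_i\in\bar L_{\mathrm{cone}(1_W)}$. Then
$$i\text{-th row of }f(s_1\cdots s_k)=\kappa(\bar e_i\,\tau_{s_1}\cdots\tau_{s_k})\qquad\text{for all words.}$$
For a reduced word this holds because the $i$-th row of $\pi(T_{s_1})\cdots\pi(T_{s_k})$ is the $i$-th unit row times these matrices. A word is non-reduced if and only if at some step the next letter $s$ is not in the current cone $c$; then both sides are $0$.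

**Step 4: matrices.** To replace $\bar L$ by a free module, choose a surjection $p:k_0^N\to\bar L$ (row vectors). Since $k_0^N$ is free, there are matrices $\mu(s)$ with $p(v\mu(s))=p(v)\tau_s$; let row $i$ of $\lambda$ be a preimage of $\bar e_i$, and let $\gamma$ be the matrix of $\kappa\circ p:k_0^N\to k_0^d$. Extending $\mu$ multiplicatively to words gives $f(w)=\lambda\mu(w)\gamma$. This proves (i).

**Step 5: residual finiteness.** For (ii) we want to detect nonzero entries in a finite quotient of $k_0$. Let $0\ne r\in k_0$. The ideal $\mathrm{Ann}(r)$ is proper; choose a maximal ideal $\mathfrak m\supseteq\mathrm{Ann}(r)$. Then $r\neq0$ in the localization $(k_0)_{\mathfrak m}$, so by Krull's intersection theorem $r\notin\mathfrak m^n$ for some $n$. The field $k_0/\mathfrak m$ is a finitely generated ring, hence finite, and each $\mathfrak m^i/\mathfrak m^{i+1}$ is a finite-dimensional vector space over it because $k_0$ is Noetherian. So $k_0/\mathfrak m^n$ is finite and $r\ne0$ in it.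

**Step 6: the automaton.** Suppose $\{f(w)\}$ is finite. Choose one nonzero entry of each of the finitely many nonzero matrices $f(w)$, and let $J$ be the intersection of the ideals that Step 5 gives for these entries. Then $k_0/J$ is finite, and $f(w)\ne0$ if and only if $f(w)\not\equiv0$ modulo $J$. Modulo $J$, the matrix $\lambda\mu(w)$ takes finitely many values and is updated by right multiplication with $\mu(s)$. These values are the states of a finite automaton that accepts $\{w:\lambda\mu(w)\gamma\not\equiv0\}$, which is the language of $\Gamma(\pi)$. $\square$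

For $k$ a domain and $d=1$ the values of $f$ are in $\{0,\pm1\}$, so (ii) contains Proposition 1.

Here the first approach stops. The state space is $\bar L$, a finitely generated $k_0$-module, and usually infinite. Reduction modulo a finite-index ideal $J$ helps only if a single $J$ detects all nonzero values. If $k_0=\mathbb Z$ and $f$ has entries $m-n$ with $m,n$ arbitrary, then every nonzero $J$ misses some of them. So a counterexample needs infinitely many leading matrices, and we try to make "leading matrix zero" mean "$m=n$".

## 3. A family of modules and its leading coefficients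

Start with $D_\infty=\langle1,2\rangle$, $\psi=\ell$, and a module with basis $e_1,e_2$ depending on an integer $A$:
$$T_1e_1=\mathsf qe_1,\quad T_1e_2=-\mathsf q^{-1}e_2+Ae_1,\quad T_2e_2=\mathsf qe_2,\quad T_2e_1=-\mathsf q^{-1}e_1+e_2 .$$
Apply $T_1T_2$ to $\mathsf q c\,e_1+d\,e_2$ with $c,d\in\mathbb Z$. First $T_2$ gives $-c\,e_1+\mathsf q(c+d)e_2$, then $T_1$ gives
$$\mathsf q\bigl((A-1)c+Ad\bigr)e_1-(c+d)e_2 .$$
The shape is preserved, with $(c,d)\mapsto((A-1)c+Ad,\,-c-d)$. Starting from $T_1e_1=\mathsf qe_1$, that is $(1,0)$, the leading coefficients for $1$, $121$, $12121$ are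
$$1,\qquad A-1,\qquad (A-1)^2-A=A^2-3A+1 .$$
For $A=4$ induction gives $(c,d)=(2k+1,-k)$ for the word $1(21)^k$, because $3(2k+1)-4k=2k+3$ and $-(2k+1)+k=-(k+1)$. So infinitely many leading coefficients do occur. But all these $c$ are nonzero, so the infinity does not show up in the cell on these words. We need more generators and more general coefficients.

**Hypothesis (H).** $I\subseteq S$ and $a\in\mathbb Z_{>0}$ satisfy:

* $m_{it}=\infty$ for distinct $i,t\in I$;
* $m_{ij}$ is even or $\infty$ for $i\in I$, $j\in S\setminus I$;
* $\psi(i)=a$ for $i\in I$, and $\psi(s)\ge a$ for all $s\in S$.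

For example, in the universal Coxeter group on $\{1,2,3\}$ (all $m_{st}=\infty$) with $\psi=\ell$, (H) holds for $I=\{1,2\}$ and $a=1$.

Let $r\ge1$, and let $C_{it}\in M_r(\mathbb Z)$ be arbitrary for $i\neq t$ in $I$. Put $V=\mathsf R^r$ and $M=\bigoplus_{i\in I}e_i\otimes V$. For $i\ne t$ in $I$ and $j\notin I$ define
$$T_i(e_i\otimes v)=\mathsf q^ae_i\otimes v,\qquad T_i(e_t\otimes v)=-\mathsf q^{-a}e_t\otimes v+e_i\otimes C_{it}v,\qquad T_j=-\mathsf q^{-\psi(j)}\,\mathrm{id}.$$

**Lemma 3.** Under (H), $M$ is an $H$-module.

*Proof.* By (F1) we check two kinds of relations. Quadratic: $T_i+\mathsf q^{-a}$ sends $e_i\otimes v$ to $(\mathsf q^a+\mathsf q^{-a})e_i\otimes v$ and $e_t\otimes v$ to $e_i\otimes C_{it}v$. So its image lies in $e_i\otimes V$, which $T_i-\mathsf q^a$ kills. For $j\notin I$ we have $T_j+\mathsf q^{-\psi(j)}=0$. Braid: there are none within $I$. For $i\in I$, $j\notin I$ with $m_{ij}<\infty$, the number $m_{ij}$ is even, and $(T_iT_j)^{m_{ij}/2}=(T_jT_i)^{m_{ij}/2}$ because $T_j$ is scalar. For $j,j'\notin I$ both are scalars; if $m_{jj'}$ is even the two sides contain each factor equally often,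 and if $m_{jj'}$ is odd then $\psi(j)=\psi(j')$, so the scalars coincide. $\square$

Next we need the coefficient of $\mathsf q^a$ in $T_w$ for long words $w$. In $T_1T_2T_1e_1$ above, $A-1$ has two sources: $A=C_{12}C_{21}$ from walking $1\leftarrow2\leftarrow1$, and $-1$ from using the scalar $-\mathsf q^{-1}$ at the middle letter, whose cost $\mathsf q^{-1}$ is repaid because the two outer letters $1$ become neighbors. The following definition counts these "paid for" omissions.

**Definition (admissible set, $C(w)$).** Let $w=s_1\cdots s_k$, $k\ge1$, be a reduced word. $D\subseteq\{1,\dots,k\}$ is admissible if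

* $D$ contains every $p$ with $s_p\notin I$, and $1,k\notin D$;
* $D$ contains no two consecutive integers;
* for each $p\in D$: $s_{p-1}=s_{p+1}$ and $\psi(s_p)=a$.

Put
$$C(w)=\sum_{D\text{ admissible}}(-1)^{|D|}\prod_{p:\ p,\,p+1\notin D}C_{s_ps_{p+1}}\in M_r(\mathbb Z),\tag{2}$$
with factors ordered by increasing $p$; an empty product is $1$.

Note that $s_p\ne s_{p+1}$ because $w$ is reduced, and that $C(w)=0$ if $s_1\notin I$ or $s_k\notin I$, because then no $D$ is admissible. If $s\in I$, then $C(s)=1$. As an example take $12131$ in the universal group with $I=\{1,2\}$, $\psi=\ell$. Position $4$ must be in $D$, so the admissible sets are $\{4\}$ and $\{2,4\}$, and $C(12131)=-C_{12}C_{21}+1$.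

**Lemma 4.** Assume (H). For every reduced word $w=s_1\cdots s_k$, $k\ge1$, all entries of $T_w$ in the standard basis have degree $\le a$. The coefficient of $\mathsf q^a$ in $T_w(e_t\otimes v)$ ($v\in\mathbb Z^r$) is $e_{s_1}\otimes C(w)v$ if $s_1,s_k\in I$ and $t=s_k$, and is $0$ otherwise. For $w$ empty all entries have degree $\le0$.

*Proof.* The last statement is clear, since $T_{1_W}=\mathrm{id}$.

**Step 1: expand.** We separate the scalar part of each $T_s$. Put $E_i=T_i+\mathsf q^{-a}$ for $i\in I$, $E_j=0$ for $j\notin I$, and $C_{ii}:=\mathsf q^a+\mathsf q^{-a}$. Then $T_s=-\mathsf q^{-\psi(s)}+E_s$ for all $s$, and $E_i(e_t\otimes v)=e_i\otimes C_{it}v$ for all $i,t\in I$. Expanding $T_w=T_{s_1}\cdots T_{s_k}$, we find that $T_w(e_t\otimes v)$ is the sum, over all $J=\{j_1<\dots<j_n\}\subseteq\{1,\dots,k\}$ with $s_j\in I$ for $j\in J$, of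
$$\prod_{p\notin J}(-\mathsf q^{-\psi(s_p)})\;e_{s_{j_1}}\otimes C_{s_{j_1}s_{j_2}}\cdots C_{s_{j_{n-1}}s_{j_n}}C_{s_{j_n}t}\,v. \tag{3}$$
For $J=\varnothing$ the term is a scalar of degree $\le0$ times $e_t\otimes v$.

**Step 2: bound the degree.** Let $J\neq\varnothing$. A factor $C_{ii}$ has degree $a$; all other factors $C_{it}$ have degree at most $0$. So the degree of (3) is at most
$$a\cdot\#\{p<n:s_{j_p}=s_{j_{p+1}}\}+a[s_{j_n}=t]-\sum_{p\notin J}\psi(s_p),$$
where $[\cdot]$ is $1$ if the condition holds and $0$ if not. If $s_{j_p}=s_{j_{p+1}}$, then $j_{p+1}>j_p+1$, because a reduced word has no two equal neighbors. So the gap between $j_p$ and $j_{p+1}$ contains an index outside $J$, which costs at least $a$. Different gaps are disjoint, so the degree is at most $a[s_{j_n}=t]\le a$.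

**Step 3: the case of equality.** Here we identify the sets $J$ that reach degree $a$. The bound is $a$ only if $s_{j_n}=t$; no index is omitted before $j_1$, after $j_n$, or in a gap with $s_{j_p}\ne s_{j_{p+1}}$; and in each gap with $s_{j_p}=s_{j_{p+1}}$ exactly one index is omitted, of weight exactly $a$. For $D=\{1,\dots,k\}\setminus J$ this says: $D$ contains all positions of letters outside $I$ (as $J$ contains none), $1,k\notin D$, no two elements of $D$ are consecutive, and each $p\in D$ has $s_{p-1}=s_{p+1}$ and $\psi(s_p)=a$; further $t=s_k$. That is, $D$ is admissible and $t=s_k$. Conversely, if $D$ is admissible and $t=s_k$, its complement $J$ is nonempty, consists of positions of letters in $I$, and satisfies all these conditions.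

**Step 4: the coefficient.** For admissible $D$ and $t=s_k$, each $p\in D$ contributes $-\mathsf q^{-a}$ and one factor $C_{ii}=\mathsf q^a+\mathsf q^{-a}$, where $i=s_{p-1}=s_{p+1}$; the last factor $C_{s_kt}$ is another $\mathsf q^a+\mathsf q^{-a}$; the remaining factors are the $C_{s_ps_{p+1}}$ with $p,p+1\notin D$, in order. So the coefficient of $\mathsf q^a$ in (3) is $(-1)^{|D|}e_{s_1}\otimes\prod C_{s_ps_{p+1}}v$. Summation over $D$ gives $e_{s_1}\otimes C(w)v$. $\square$

## 4. Integer parameters and the words $(1213)^m(121213)^n1$

A generator outside $I$ acts by a scalar and has to be in every admissible set. So it cuts a word into independent pieces. Consider the following hypothesis.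

**Hypothesis (K).** There are distinct $1,2,3\in S$ with $m_{12}=\infty$, $m_{13}\in\{4,6,8,\dots\}\cup\{\infty\}$, $m_{1j},m_{2j}$ even or infinite for all $j\in S\setminus\{1,2\}$, and $\psi(1)=\psi(2)=\psi(3)=a\le\psi(s)$ for all $s\in S$.

Then (H) holds for $I=\{1,2\}$ and this $a$. For $m,n\ge0$ put
$$w_{m,n}=(1213)^m(121213)^n1 .$$

**Lemma 5.** Assume (K), take $I=\{1,2\}$, and let $A=C_{12}C_{21}$. Then $w_{m,n}$ is reduced, and
$$C(w_{m,n})=(-1)^{m+n}(A-1)^m(A^2-3A+1)^n .$$

*Proof.* **Step 1: $w_{m,n}$ is reduced.** By Tits (F2) it suffices that $w_{m,n}$ contains no $ss$ and admits no braid move. Of two consecutive letters exactly one is $1$, and the other is $2$ or $3$. So there is no $ss$, and a factor that alternates in two letters and has length at least $2$ uses the pair $\{1,2\}$ or $\{1,3\}$. There is no braid relation for $\{1,2\}$, as $m_{12}=\infty$. Between two letters $3$ there is always a $2$, so alternating factors in $\{1,3\}$ have length at most $3<m_{13}$. No braid move applies.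

**Step 2: factor $C(w_{m,n})$ at the letters $3$.** Write
$$w_{m,n}=u_1\,3\,u_2\,3\cdots3\,u_{N+1},\qquad N=m+n,$$
with $u_1=\dots=u_m=121$, $u_{m+1}=\dots=u_N=12121$, $u_{N+1}=1$. An admissible $D$ must contain all positions of the letter $3$. This is allowed, because both neighbors of a $3$ are $1$ and $\psi(3)=a$. Since $D$ has no two consecutive elements and $1,k\notin D$, it contains neither the first nor the last position of any $u_i$. So its restriction to each $u_i$ is an admissible set for $u_i$, and any choice of admissible sets for the $u_i$ is allowed. A pair $p,p+1\notin D$ lies inside one $u_i$. Hence $C(w_{m,n})=(-1)^{N}C(u_1)\cdots C(u_{N+1})$, with $C(1)=1$.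

**Step 3: the two blocks.** We list admissible sets. All letters of $121$ and $12121$ have weight $a$, and the two neighbors of any inner position are equal, so only the conditions "inner" and "no two consecutive" remain. For $121$ the sets are $\varnothing,\{2\}$, and $C(121)=C_{12}C_{21}-1=A-1$. For $12121$ they are $\varnothing,\{2\},\{3\},\{4\},\{2,4\}$. Their contributions are $C_{12}C_{21}C_{12}C_{21}=A^2$; $-A$ from $\{2\}$ (positions $3,4,5$ give $C_{12}C_{21}$); $-A$ from $\{3\}$ (positions $1,2$ give $C_{12}$, positions $4,5$ give $C_{21}$); $-A$ from $\{4\}$; and $+1$ from $\{2,4\}$. So $C(12121)=A^2-3A+1$. $\square$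

The natural first choice is $r=1$, so that $A$ is an integer. By Lemma 4 and $C(1)=1$ the bound is then $a$, and $w_{m,n}$ represents an element of the cell if and only if $(A-1)^m(A^2-3A+1)^n\ne0$. The second factor is never $0$ for integer $A$ (its discriminant is $5$). So if $A\ne1$ all $w_{m,n}$ represent elements of the cell, and if $A=1$ exactly those with $m=0$ do. On these words an automaton succeeds easily. The obstruction is exact: the integers have no zero divisors, so a product of block values vanishes only when a block value does, and the exponents $m,n$ are never compared.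

To compare the exponents we need their difference, and the logarithmic derivative of the product in $A$ supplies it. With $P_1=A-1$ and $P_2=A^2-3A+1$,
$$\frac{(P_1^mP_2^n)'}{P_1^mP_2^n}=m\frac{P_1'}{P_1}+n\frac{P_2'}{P_2},\qquad \frac{P_1'}{P_1}=\frac1{A-1},\quad \frac{P_2'}{P_2}=\frac{2A-3}{A^2-3A+1}.$$
At $A=2$ the two quotients are $1$ and $-1$, so the right side is $m-n$. It remains to let a representation see the derivative and not the value. Dual numbers produce the derivative, and a change of basis by a power of $\mathsf q$ lifts it above the value.

## 5. Dual numbers, a rescaled basis, and the counterexample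

Let $B=\mathbb Z[\varepsilon]/(\varepsilon^2)$. Take $r=2$, identify $\mathbb Z^2$ with $B$ (basis $1,\varepsilon$), and let every $C_{it}$ be multiplication by an element of $B$. Then $M$ is a free $B[\mathsf q^{\pm1}]$-module with basis $(e_i)_{i\in I}$, $H$ acts $B$-linearly, and $C(w)\in B$. Write $C(w)=C_0(w)+C_\varepsilon(w)\varepsilon$. As an $\mathsf R$-module, $M$ has the basis
$$f_i=e_i,\qquad g_i=\mathsf q^{-1}\varepsilon e_i .$$
Suppose $h\in H$ acts by $he_t=\sum_i(x'_{it}+x''_{it}\varepsilon)e_i$ with $x'_{it},x''_{it}\in\mathsf R$. Since $\varepsilon e_i=\mathsf qg_i$ and $\varepsilon^2=0$,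
$$hf_t=\sum_i\bigl(x'_{it}f_i+\mathsf q\,x''_{it}g_i\bigr),\qquad hg_t=\sum_ix'_{it}g_i. \tag{4}$$
The $\varepsilon$-part has been raised by one power of $\mathsf q$, and the value part has not.

**Lemma 6.** Assume (H), and let $\pi$ be this representation with basis $(f_i,g_i)$. Then $\pi$ is bounded. If $C_\varepsilon(w)\ne0$ for some reduced word $w$, then $\mathbf b(\pi)=a+1$, and the reduced words of elements of $\Gamma(\pi)$ are exactly the reduced words $w$ with $C_\varepsilon(w)\neq0$.

*Proof.* For $h=T_w$ with $w$ reduced and nonempty, Lemma 4 says that all $x'_{it},x''_{it}$ have degree at most $a$. By (4) all entries of $\pi(T_w)$ have degree at most $a+1$, and degree $a+1$ occurs if and only if some $x''_{it}$ has a nonzero coefficient at $\mathsf q^a$. By Lemma 4 the only possibly nonzero coefficient at $\mathsf q^a$ of $x'_{it}+x''_{it}\varepsilon$ is $C(w)$, at $i=s_1$, $t=s_k$. So degree $a+1$ occurs if and only if $C_\varepsilon(w)\neq0$. For $w$ empty $\pi(T_w)$ is the identity, of degree $0<a+1$, and $C_\varepsilon$ is not defined there; the empty word is not in the language. $\square$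

**Theorem 7.** Let $W=\langle1,2,3\mid1^2=2^2=3^2=1\rangle$ be the universal Coxeter group on $S=\{1,2,3\}$ and let $\psi=\ell$ (all weights $1$). There is a $4$-dimensional bounded representation $\pi$ of $H(W,S,\psi)$ with entries in $\mathbb Z[\mathsf q,\mathsf q^{-1}]$ for which $\Gamma(\pi)$ is not a regular set. Explicitly, one may take $\pi(T_3)=-\mathsf q^{-1}\,\mathrm{id}$,
$$\pi(T_1)=\begin{pmatrix}\mathsf q&2&0&0\\0&-\mathsf q^{-1}&0&0\\0&\mathsf q&\mathsf q&2\\0&0&0&-\mathsf q^{-1}\end{pmatrix},\qquad \pi(T_2)=\begin{pmatrix}-\mathsf q^{-1}&0&0&0\\1&\mathsf q&0&0\\0&0&-\mathsf q^{-1}&0\\0&0&1&\mathsf q\end{pmatrix}.$$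
More generally, let $(W,S)$, $\psi$ be such that there are distinct $1,2,3\in S$ with $m_{12}=\infty$, $m_{13}\in\{4,6,8,\dots\}\cup\{\infty\}$, $m_{1j},m_{2j}$ even or infinite for all $j\in S\setminus\{1,2\}$, and $\psi(1)=\psi(2)=\psi(3)=a\le\psi(s)$ for all $s\in S$. Then $H(W,S,\psi)$ has a $4$-dimensional bounded representation over $\mathbb Z[\mathsf q,\mathsf q^{-1}]$ whose cell is not regular.

*Proof.* **Step 1: the representation.** We fix parameters so that $A$ is $2$ plus an infinitesimal. The general hypothesis is (K), and the universal group with $\psi=\ell$ satisfies it with $a=1$. So (H) holds for $I=\{1,2\}$. Take $C_{12}=2+\varepsilon$ and $C_{21}=1$ in $B$, and let $\pi$ be as in Lemma 6; its dimension is $4$. To see the matrices for $a=1$, $S=\{1,2,3\}$, use the basis $f_1,f_2,g_1,g_2$ and read off columns: $T_1e_1=\mathsf qe_1$ and $T_1e_2=(2+\varepsilon)e_1-\mathsf q^{-1}e_2$ give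
$$T_1f_1=\mathsf qf_1,\quad T_1f_2=2f_1-\mathsf q^{-1}f_2+\mathsf qg_1,\quad T_1g_1=\mathsf qg_1,\quad T_1g_2=2g_1-\mathsf q^{-1}g_2,$$
and $T_2e_1=-\mathsf q^{-1}e_1+e_2$, $T_2e_2=\mathsf qe_2$ give
$$T_2f_1=-\mathsf q^{-1}f_1+f_2,\quad T_2f_2=\mathsf qf_2,\quad T_2g_1=-\mathsf q^{-1}g_1+g_2,\quad T_2g_2=\mathsf qg_2 .$$
These are the displayed matrices.

**Step 2: the leading coefficient of $w_{m,n}$.** This is where $m-n$ appears. With $A=C_{12}C_{21}=2+\varepsilon$ we get $A-1=1+\varepsilon$ and $A^2-3A+1=(4+4\varepsilon)-(6+3\varepsilon)+1=-(1-\varepsilon)$. By Lemma 5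
$$C(w_{m,n})=(-1)^{m+n}(1+\varepsilon)^m(-1)^n(1-\varepsilon)^n=(-1)^m\bigl(1+(m-n)\varepsilon\bigr),$$
so $C_\varepsilon(w_{m,n})=(-1)^m(m-n)$.

**Step 3: membership in the cell.** Since $C_\varepsilon(w_{1,0})=-1\ne0$, Lemma 6 gives that $\pi$ is bounded with $\mathbf b(\pi)=a+1$. Let $\mathcal L$ be the language of reduced words of elements of $\Gamma(\pi)$. The words $w_{m,n}$ are reduced, so
$$w_{m,n}\in\mathcal L\iff m\neq n .$$

**Step 4: non-regularity.** We exhibit infinitely many pairwise separated words. Let $m\neq m'$ and append the suffix $(121213)^m1$ to $(1213)^m$ and to $(1213)^{m'}$. The first product is $w_{m,m}\notin\mathcal L$, the second is $w_{m',m}\in\mathcal L$. By (F4), $\mathcal L$ is not regular. $\square$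

So the cell recognized by a bounded representation need not be a regular set.

## 6. Right-angled groups with constant weight

How many infinite bonds are needed for such an example? For right-angled groups with constant weight there is a complete answer. One case needs a new computation, with $A=\varepsilon$ in place of $2+\varepsilon$.

**Lemma 8.** Let $D_\infty=\langle s_1,s_2\rangle$ with both weights equal to $a$, $I=\{s_1,s_2\}$, and $C_{s_1s_2}=\varepsilon$, $C_{s_2s_1}=1$ in $B$. Then for $k\geq0$
$$C\bigl(s_1(s_2s_1)^k\bigr)=(-1)^k\Bigl(1-\frac{k(k+1)}2\,\varepsilon\Bigr).$$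

*Proof.* The word has $2k+1$ positions, with $s_1$ at odd and $s_2$ at even positions. The neighbors of every inner position are equal, so $D$ is admissible if and only if $1,2k+1\notin D$ and $D$ has no two consecutive elements. Call the positions outside $D$ kept. Two successive kept positions have distance $1$ (different letters) or $2$ (same letter). So $D$ contributes $(-1)^{|D|}\varepsilon^u$, where $u$ is the number of steps from $s_1$ to $s_2$ in the sequence of kept letters. This sequence starts and ends with $s_1$.

*The case $u=0$.* The kept letters are all $s_1$, so every even position is in $D$, and then no odd position is. Thus $D=\{2,4,\dots,2k\}$, with contribution $(-1)^k$.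

*The case $u=1$.* The kept letters form three blocks $s_1\dots s_1\,s_2\dots s_2\,s_1\dots s_1$, and within a block positions advance by $2$. If $2i+1$ is the last position of the first block and $2j$ the last position of the second, the kept positions are
$$1,3,\dots,2i+1;\quad 2i+2,2i+4,\dots,2j;\quad 2j+1,2j+3,\dots,2k+1,$$
with $0\le i<j\le k$, and each such pair $(i,j)$ gives an admissible $D$. There are $k(k+1)/2$ pairs. The omitted positions number $i+(j-i-1)+(k-j)=k-1$, so each contribution is $(-1)^{k-1}\varepsilon$.

*The case $u\geq2$.* The contribution is $0$, since $\varepsilon^2=0$.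

The sum is $(-1)^k+(-1)^{k-1}\frac{k(k+1)}2\varepsilon$. $\square$

As a check, the formulas $A-1$ and $A^2-3A+1$ at $A=\varepsilon$ are $-(1-\varepsilon)$ and $1-3\varepsilon$, in agreement with $k=1,2$.

**Theorem 9.** Let $(W,S)$ be right-angled ($m_{st}\in\{2,\infty\}$ for $s\neq t$, $S$ finite) and $\psi$ constant on $S$, equal to $a$. The following are equivalent:

1. for every integral domain $k\supseteq\mathbb Z$ and every bounded representation $\pi$ of $H(W,S,\psi)$ with entries in $k[\mathsf q^{\pm1}]$, $\Gamma(\pi)$ is regular;
2. the same for $k=\mathbb Z$;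
3. at most one pair $\{s,t\}\subseteq S$ has $m_{st}=\infty$, i.e. $W\cong(\mathbb Z/2)^n$ or $W\cong(\mathbb Z/2)^n\times D_\infty$ as Coxeter systems.

If (3) fails, there is a counterexample over $\mathbb Z$ of dimension at most $8$. Moreover, if $W=W_f\times D_\infty$ with $W_f$ an arbitrary finite Coxeter group and $\psi$ arbitrary positive, then (1) holds.

*Proof.* The implication from (1) to (2) is trivial.

**Step 1: (3) implies (1), and the last claim.** Here Theorem 2(i) reduces the problem to one-parameter sequences. If $W$ is finite, $\Gamma(\pi)$ has finitely many reduced words, so it is regular. Otherwise let $W=W_f\times\langle s,t\rangle$ with $W_f$ finite, $m_{st}=\infty$, and $\psi$ arbitrary positive; this covers (3). Every element is uniquely $xy$ with $x\in W_f$, $y\in\langle s,t\rangle$, and $\ell(xy)=\ell(x)+\ell(y)$. Each $y$ has a unique reduced word, of one of the four forms $(st)^j$, $(st)^js$, $(ts)^j$, $(ts)^jt$.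

Fix $x$ with a reduced word $v$, and one of the forms, say $(st)^jv'$ with $v'\in\{\text{empty},s\}$. The word $v(st)^jv'$ is reduced, and by Theorem 2(i)
$$f\bigl(v(st)^jv'\bigr)=\lambda\mu(v)\,\mu(st)^j\,\mu(v')\gamma .$$
By the Cayley–Hamilton theorem for $\mu(st)$, each of the $d^2$ entries is a linear recurrence sequence in $j$ over the fraction field of $k$, which has characteristic $0$. By the Skolem–Mahler–Lech theorem (Lech, Ark. Mat. 2 (1953)), the zero set of each entry is the union of a finite set and finitely many arithmetic progressions, that is, an ultimately periodic set. Finite intersections and complements of ultimately periodic sets are ultimately periodic. So $\{j:f(v(st)^jv')\neq0\}$ is again a union of a finite set and finitely many progressions $\{p+qn:n\geq0\}$. A progression corresponds to the regular language $(st)^p((st)^q)^*v'$. Taking the union over the four forms, we see that for each $x$ the reduced words of those $y$ with $xy\in\Gamma(\pi)$ form a regular language $Y_x$.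

Letters of $W_f$ commute with $s,t$, and $\ell(xy)=\ell(x)+\ell(y)$. So a word represents $xy$ and is reduced if and only if its subword of letters of $W_f$ is a reduced word of $x$ and its subword of letters $s,t$ is the reduced word of $y$. Hence the language of $\Gamma(\pi)$ is the union, over the finitely many $x$, of the shuffles of the finite language of reduced words of $x$ with $Y_x$. Shuffles and finite unions of regular languages are regular.

**Step 2: two infinite bonds with a common generator.** We now show that (2) implies (3), by giving a counterexample over $\mathbb Z$ if at least two pairs have $m=\infty$. Consider the graph on $S$ whose edges are the pairs with $m=\infty$. Suppose some component has at least $3$ vertices. A connected graph with at least three vertices has a vertex with two neighbors, so there is a path $2-1-3$ with $m_{12}=m_{13}=\infty$. All other $m$ are $2$ or $\infty$, and $\psi$ is constant, so the general hypothesis of Theorem 7 holds. It gives a $4$-dimensional counterexample.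

**Step 3: two disjoint infinite bonds, the module.** Now suppose all components have at most two vertices. Then there are two disjoint edges, and $W=W_1\times W_2\times W_3$ with $W_1=\langle s_1,s_2\rangle$ and $W_2=\langle t_1,t_2\rangle$ infinite dihedral and $W_3$ generated by the remaining generators. Let $M_1,M_2$ be the $B[\mathsf q^{\pm1}]$-modules of Section 5 for $W_1,W_2$, with all generators in $I$ and
$$(C_{s_1s_2},C_{s_2s_1})=(\varepsilon,1),\qquad(C_{t_1t_2},C_{t_2t_1})=(-\varepsilon,1).$$
Let $H$ act on $M=M_1\otimes_{B[\mathsf q^{\pm1}]}M_2$ by the two commuting actions of $H(W_1)$ and $H(W_2)$, and by the scalars $-\mathsf q^{-\psi(j)}$ for the generators $j$ of $W_3$. The quadratic relations hold on each factor and for the scalars. The braid relations with $m=2$ hold because the actions on the two factors commute and scalars commute with everything, and there are no other braid relations. So $M$ is an $H$-module.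

**Step 4: two disjoint infinite bonds, the leading coefficient.** We compute it as a product. For $x\in W_1$, $y\in W_2$, $z\in W_3$ we have $T_{xyz}=T_xT_yT_z$, which acts as $\pm\mathsf q^{-\psi(z)}T_x\otimes T_y$. By Lemma 4 all entries of $T_x$ and $T_y$ have degree at most $a$, and at most $0$ for the identity. So the $B$-matrix entries of $T_{xyz}$ have degree at most $2a$, and the coefficient of $\mathsf q^{2a}$ is $0$ unless $z=1_W$, $x\neq1_W$, $y\ne1_W$. In that case this coefficient matrix is the tensor product of the two coefficient matrices at $\mathsf q^a$. Let $C,C'$ be the quantities (2) for $M_1,M_2$. Lemma 4 then gives that its only possibly nonzero entry is $C(x)C'(y)$.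

Put $x_k=s_1(s_2s_1)^k$ and $y_l=t_1(t_2t_1)^l$. Lemma 8, and Lemma 8 with $\varepsilon$ replaced by $-\varepsilon$ (an automorphism of $B$), give
$$C(x_k)C'(y_l)=(-1)^{k+l}\Bigl(1+\Bigl(\frac{l(l+1)}2-\frac{k(k+1)}2\Bigr)\varepsilon\Bigr).$$
The $\varepsilon$-part vanishes if and only if $k=l$, because $k(k+1)/2$ is strictly increasing in $k\geq0$.

**Step 5: two disjoint infinite bonds, the cell.** Use the $\mathsf R$-basis $e_i\otimes e_j$, $\mathsf q^{-1}\varepsilon\,e_i\otimes e_j$ of $M$, of rank $8$. Formula (4) holds for this basis by the same computation. So all entries have degree at most $2a+1$, and $\pi(T_{xyz})$ has an entry of degree $2a+1$ if and only if the $\varepsilon$-part of its coefficient at $\mathsf q^{2a}$ is nonzero. At $x_1y_0$ this $\varepsilon$-part is $(-1)(0-1)=1$. So $\pi$ is a bounded representation over $\mathbb Z[\mathsf q^{\pm1}]$ with bound $2a+1$, and $x_ky_l\in\Gamma(\pi)$ if and only if $k\neq l$. All words $s_1(s_2s_1)^kt_1(t_2t_1)^l$ are reduced. For $k\ne k'$ the words $s_1(s_2s_1)^k$ and $s_1(s_2s_1)^{k'}$ are separated by the suffix $t_1(t_2t_1)^k$. By (F4), $\Gamma(\pi)$ is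 not regular. $\square$

For $W=D_\infty\times D_\infty$, Steps 3–5 concern the affine Weyl group $\tilde A_1\times\tilde A_1$. So regularity fails already for affine Weyl groups.

## 7. Cells that encode arbitrary $\mathbb Z$-rational series

By Theorem 2(i) the reduced words of a cell are the support of a rational series. Conversely, Lemma 4 with matrix parameters lets us write any $\mathbb Z$-rational series into a cell. This time no dual numbers are needed: we choose words in which no omission can be admissible, so that $C(w)$ is a single matrix product. An inner position $p$ can be omitted only if $s_{p-1}=s_{p+1}$, so it is enough that any three consecutive letters are distinct.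

**Theorem 10.** Let $X$ be a finite alphabet and $g(w)=\lambda\mu(w)\gamma\in\mathbb Z$ ($w\in X^*$) any $\mathbb Z$-rational series, $\mu:X^*\to M_r(\mathbb Z)$. Let $W$ be the universal Coxeter group on $S=X\sqcup\{1,2,y,z\}$, with $\psi=\ell$. There is a bounded representation $\pi$ of $H(W,S,\psi)$ over $\mathbb Z[\mathsf q^{\pm1}]$, of dimension $r(|X|+4)$ and bound $1$, such that for all $x_1,\dots,x_k\in X$ the word
$$c(x_1\cdots x_k)=y\,(12x_1)(12x_2)\cdots(12x_k)\,1z$$
is reduced and represents an element of $\Gamma(\pi)$ if and only if $g(x_1\cdots x_k)\neq0$.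

*Proof.* **Step 1: the parameters.** They are chosen so that the step from $2$ to $x$ multiplies by $\mu(x)$. Use Section 3 with $I=S$ and $a=1$; (H) holds because all $m_{st}=\infty$ and all weights are $1$. Put $C_{12}=C_{x1}=1$ (the identity matrix) and $C_{2x}=\mu(x)$ for $x\in X$. Let $C_{y1}$ be the matrix with first row $\lambda$ and other rows $0$, and $C_{1z}$ the matrix with first column $\gamma$ and other columns $0$; all other $C_{it}$ are $0$. The module has rank $r|S|=r(|X|+4)$.

**Step 2: bound and cell.** By Lemma 4 all degrees are at most $1$, and $T_s$ reaches degree $1$ because $C(s)=1$. So $\mathbf b(\pi)=1$, and a nonempty reduced word $w$ represents an element of $\Gamma(\pi)$ if and only if $C(w)\neq0$.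

**Step 3: the words $c(\cdot)$.** Three consecutive letters of $c(x_1\cdots x_k)$ have one of the forms $y12$, $12x$, $2x1$, $x12$, $x1z$, $y1z$ with $x\in X$, and so are pairwise distinct. In particular neighbors are distinct, so the word is reduced in the universal group, and $D=\varnothing$ is the only admissible set. Hence, with $w=x_1\cdots x_k$,
$$C(c(w))=C_{y1}\,\bigl(C_{12}C_{2x_1}C_{x_11}\bigr)\cdots\bigl(C_{12}C_{2x_k}C_{x_k1}\bigr)\,C_{1z}=C_{y1}\,\mu(w)\,C_{1z}.$$
This matrix has $(1,1)$-entry $\lambda\mu(w)\gamma=g(w)$ and all other entries $0$. So it is nonzero if and only if $g(w)\neq0$. $\square$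

**Corollary 11.** (a) $\Gamma(\pi)$ need not even be context-free, in the sense that the language of its reduced words need not be. (b) There is no algorithm which, given a universal Coxeter group with $\psi=\ell$, a bounded representation $\pi$ over $\mathbb Z[\mathsf q^{\pm1}]$ and a regular language $K$ of reduced words, decides whether all words of $K$ represent elements of $\Gamma(\pi)$.

*Proof.* **Step 1: polynomial series.** Both parts use that for any $P\in\mathbb Z[n_1,\dots,n_N]$ the series $w\mapsto P(|w|_{x_1},\dots,|w|_{x_N})$ on words over $X=\{x_1,\dots,x_N\}$ is effectively $\mathbb Z$-rational. Each $w\mapsto|w|_{x_i}$ is rational by the $2\times2$ matrices of Section 2, each constant is rational with $1\times1$ matrices, sums of rational series come from direct sums of the matrices, and pointwise products from tensor products.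

**Step 2: part (a).** Take $X=\{x,x'\}$, $g(w)=|w|_x^2-|w|_{x'}$, and $\pi$ from Theorem 10. Suppose the language of $\Gamma(\pi)$ were context-free. Then so would be its intersection with the regular language $y(12x)^*(12x')^*1z$. The words of the latter are $c(x^mx'^n)$, and such a word lies in the intersection if and only if $n\neq m^2$. By Parikh's theorem the set of letter-count vectors of the intersection is semilinear. Projecting to the counts of $x$ and $x'$, we see that $\{(m,n)\in\mathbb N^2:n\neq m^2\}$ is semilinear. By Ginsburg–Spanier, complements of semilinear sets are semilinear, so $\{(m,n):n=m^2\}$ is. An infinite semilinear set is a finite union of linear sets, one of which has a nonzero period $p$ and so contains three distinct collinear points $u,u+p,u+2p$. But a line meets the parabola $n=m^2$ in at most two points, a contradiction.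

**Step 3: part (b).** Given $P$, let $X=\{x_1,\dots,x_N\}$, let $g$ be the series of Step 1, and let $\pi$ be the representation of Theorem 10, which is computed from $P$. Take $K=c(X^*)$. It consists of reduced words and is regular, since it consists of the words $y\,u\,1z$ with $u$ a product of factors $12x$, $x\in X$. Every vector in $\mathbb N^N$ is the vector of letter counts of some word in $X^*$. So all words of $K$ represent elements of $\Gamma(\pi)$ if and only if $P$ has no zero in $\mathbb N^N$. By the Matiyasevich–Robinson–Davis–Putnam theorem this is undecidable. $\square$
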